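\title{A semifilter that is not strongly homogeneous}

\begin{abstract}
A semifilter is a family of infinite subsets of $\omega$ that contains $\omega$ and is closed under supersets and finite modifications, viewed as a subspace of the Cantor set. We construct in $\mathsf{ZFC}$ a semifilter in which the outer measure of a relative $G_\delta$ subset is a topological invariant. Such a semifilter is not homeomorphic to its clopen halves, so $\mathsf{ZF}+\mathsf{DC}$ does not prove that every semifilter is strongly homogeneous. In $\mathsf{ZF}+\mathsf{DC}$ we show that non-empty open sets of equal measure have homeomorphic traces on any semifilter, and that every measurable semifilter is strongly homogeneous. Modulo an inaccessible cardinal, the statement is therefore independent of $\mathsf{ZF}+\mathsf{DC}$.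
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All spaces are separable and metrizable. We identify a subset of $\omega$ with its characteristic function, so that $\mathcal P(\omega)$ becomes the Cantor set $2^\omega$, and every subset of $2^\omega$ carries the subspace topology. For $x,y\subseteq\omega$ we write $x\subseteq^*y$ if $x\setminus y$ is finite, and $x=^*y$ if the symmetric difference $x\triangle y$ is finite.

A \emph{semifilter} is a set $\mathcal S\subseteq 2^\omega$ such that $\omega\in\mathcal S$, $\varnothing\notin\mathcal S$, and $y\in\mathcal S$ whenever $x\in\mathcal S$ and $x\subseteq^*y\subseteq\omega$. A semifilter is closed under finite modifications, contains every cofinite set and contains no finite set; hence both $\mathcal S$ and $2^\omega\setminus\mathcal S$ are dense in $2^\omega$. A \emph{filter} is a semifilter that is closed under finite intersections.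

A space $X$ is \emph{homogeneous} if for all $x,y\in X$ some homeomorphism $h:X\to X$ has $h(x)=y$. It is \emph{strongly homogeneous} (or \emph{h-homogeneous}) if it is zero-dimensional, that is, has a basis of clopen sets, and every non-empty clopen subspace of $X$ is homeomorphic to $X$. Homogeneity says that all points look alike; strong homogeneity says that every piece, however small, looks like the whole. Subspaces of $2^\omega$ are zero-dimensional, so for them only the second condition matters.

Our base theory is $\mathsf{ZF}+\mathsf{DC}$: the Zermelo--Fraenkel axioms without the Axiom of Choice, together with Dependent Choices (if $R$ is a relation on a non-empty set $A$ and every $a\in A$ has some $b\in A$ with $a\mathrel{R}b$, then there is a sequence with $a_n\mathrel{R}a_{n+1}$ for all $n$). Three facts are known and provable in this theory: every strongly homogeneous space is homogeneous, every semifilter is homogeneous, and every filter is strongly homogeneous. We do not use them in the proofs, but they lead to the following question, which comes from Medini's paper \cite{Medini}.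

\begin{quote}
\emph{Is every semifilter strongly homogeneous? Is this provable in $\mathsf{ZF}+\mathsf{DC}$?}
\end{quote}

One would guess a positive answer. The obvious reason for a homogeneous zero-dimensional space to fail strong homogeneity is compactness: the group $\mathbb Z\times 2^\omega$ is not compact and has the compact clopen subspace $\{0\}\times2^\omega$. This cannot occur in a semifilter: if $\mathcal S\cap U$ were compact for a non-empty open $U$, it would be closed in $2^\omega$ and dense in $U$, hence contain $U$, although $U$ contains a finite set. The first test, whether $\mathcal S$ is homeomorphic to a half $\{x\in\mathcal S:k\in x\}$, is passed easily in simple cases.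

\begin{example}\label{ex:shift}
The shift $\sigma(x)=\{0\}\cup\{n+1:n\in x\}$ is a homeomorphism of $2^\omega$ onto $\{x:0\in x\}$. It preserves being cofinite and being infinite, so it maps the smallest semifilter (the cofinite sets) and the largest one (the infinite sets) onto their halves.
\end{example}

\begin{example}\label{ex:filter}
Let $\mathcal F$ be a filter with a member $a$ whose complement $\{k_0<k_1<\cdots\}$ is infinite. Since $x\in\mathcal F$ if and only if $x\cap a\in\mathcal F$, the coordinates $k_i$ are irrelevant for membership in $\mathcal F$, and we may shift along them: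
\[
\tau_a(x)=(x\cap a)\cup\{k_0\}\cup\{k_{i+1}:k_i\in x\}
\]
is a homeomorphism of $2^\omega$ onto $\{x:k_0\in x\}$ that maps $\mathcal F$ onto $\{x\in\mathcal F:k_0\in x\}$.
\end{example}

Example~\ref{ex:filter} uses closure under intersections to find free coordinates. A semifilter need not have any, and we will see that the guess fails for want of a substitute.

\subsection{Results}

Let $\lambda$ be the product (Haar) probability measure on $2^\omega$, under which the coordinates are independent fair coin tosses, and let $\lambda^*(A)=\inf\{\lambda(B):A\subseteq B,\ B\text{ Borel}\}$ be its outer measure. Let $\mathfrak c=|2^\omega|$.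

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:A}
There is a semifilter $\mathcal S$ with $\lambda^*(\mathcal S)=1$ such that homeomorphic relative $G_\delta$ subsets $W,W'$ of $\mathcal S$ always satisfy $\lambda^*(W)=\lambda^*(W')$. In particular the clopen subspace $\{x\in\mathcal S:0\in x\}$, which has outer measure $\frac12$, is not homeomorphic to $\mathcal S$, so $\mathcal S$ is not strongly homogeneous. There are $2^{\mathfrak c}$ pairwise non-homeomorphic such semifilters.
\end{theorem}

\begin{corollary}\label{cor:answer}
If $\mathsf{ZF}$ is consistent, then $\mathsf{ZF}+\mathsf{DC}$ does not prove that every semifilter is strongly homogeneous.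
\end{corollary}

\begin{proof}
If $\mathsf{ZF}$ is consistent, then so is $\mathsf{ZFC}$ (G\"odel). The theory $\mathsf{ZFC}$ extends $\mathsf{ZF}+\mathsf{DC}$ and refutes the statement by Theorem~\ref{thm:A}.
\end{proof}

The next theorem shows that measure is the only possible obstruction to a homeomorphism between open pieces of a semifilter.

\begin{theorem}[$\mathsf{ZF}+\mathsf{DC}$]\label{thm:B}
Let $\mathcal S$ be a semifilter.
\begin{enumerate}
\item[(a)] If $U,U'\subseteq 2^\omega$ are non-empty open sets with $\lambda(U)=\lambda(U')$, then $\mathcal S\cap U$ and $\mathcal S\cap U'$ are homeomorphic.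
\item[(b)] For every $r\in(0,1]$ there is an open set $U$ with $\lambda(U)=r$ such that $\mathcal S\cap U$ is clopen in $\mathcal S$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:types}
Let $\mathcal S$ be as in Theorem~\ref{thm:A}. Non-empty open subspaces $W,W'$ of $\mathcal S$ are homeomorphic if and only if $\lambda^*(W)=\lambda^*(W')$. The homeomorphism types of non-empty clopen subspaces of $\mathcal S$ correspond exactly to the reals in $(0,1]$.
\end{corollary}

Finally, the obstruction disappears when $\mathcal S$ is measurable, so every counterexample is non-measurable.

\begin{theorem}[$\mathsf{ZF}+\mathsf{DC}$]\label{thm:C}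
Every $\lambda$-measurable semifilter is strongly homogeneous. In particular every analytic or coanalytic semifilter is strongly homogeneous.
\end{theorem}

\begin{corollary}\label{cor:solovay}
If $\mathsf{ZFC}+{}$``there is an inaccessible cardinal'' is consistent, then $\mathsf{ZF}+\mathsf{DC}$ does not refute the statement that every semifilter is strongly homogeneous.
\end{corollary}

By Corollaries~\ref{cor:answer} and~\ref{cor:solovay}, the statement is independent of $\mathsf{ZF}+\mathsf{DC}$ modulo an inaccessible cardinal.

\subsection{Why measure appears}

Two points $x,y$ lie in the same semifilters exactly when $x=^*y$: if, say, $x\not\subseteq^*y$, then $x$ is infinite and the semifilter $\{z:x\subseteq^*z\}$ contains $x$ and omits $y$. So the maps that respect all semifilters at once are those with $\rho(x)=^*x$ for all $x$. Such a map is pieced together from the translations $x\mapsto x\triangle e$ with $e$ finite, and these preserve $\lambda$, whereas the maps $\sigma$ and $\tau_a$ above halve it. Section~\ref{sec:equal} shows that there are enough maps with $\rho(x)=^*x$ to match any two open sets of equal measure. Section~\ref{sec:counter} builds a semifilter that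 respects no homeomorphism between $G_\delta$ sets of different measures. In Section~\ref{sec:measurable} the semifilter or its complement is a null set; near that set we still use maps with $\rho(x)=^*x$, and away from it we are free to stretch.

\section{Measure and tail-preserving maps}\label{sec:prelim}

This section, Section~\ref{sec:equal} and Section~\ref{sec:measurable} take place in $\mathsf{ZF}+\mathsf{DC}$. Dependent Choices implies countable choice, under which the elementary theory of $\lambda$ is developed as usual.

For a finite binary sequence $s\in2^{<\omega}$ of length $|s|$, the \emph{cylinder} $N_s=\{x\in2^\omega:s\subset x\}$ has \emph{length} $|s|$ and measure $2^{-|s|}$. Cylinders form a countable basis of clopen sets, so non-empty open sets have positive measure and points are null. By compactness a clopen set is a finite union of cylinders, hence a union of cylinders of length $L$ for every large $L$; its measure is a dyadic rational. For every $e\subseteq\omega$ the translation $x\mapsto x\triangle e$ is a homeomorphism of $2^\omega$ that permutes the cylinders of each length, and so preserves $\lambda$. We use this for finite $e$ and for $e=\omega$ (complementation).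

A set is \emph{measurable} if it differs from a Borel set by a subset of a Borel null set. We recall \emph{regularity}: the measure of a measurable set $A$ is the infimum of the measures of the open sets containing $A$ and the supremum of the measures of the compact sets contained in $A$.

For $P\subseteq2^\omega$ let $[P]=\{z:z=^*p\text{ for some }p\in P\}$. This is the union of the countably many translates of $P$ by finite sets, so $[P]$ is Borel if $P$ is. A set $J$ is \emph{invariant} if $[J]=J$. Semifilters and their complements are invariant. The following is a case of Kolmogorov's 0--1 law.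

\begin{lemma}\label{lem:01}
A measurable invariant set $J\subseteq2^\omega$ has measure $0$ or $1$.
\end{lemma}

\begin{proof}
If $|s|=|s'|$, a translation by a finite set maps $J\cap N_s$ onto $J\cap N_{s'}$. Hence $\lambda(J\cap N_s)=2^{-|s|}\lambda(J)=\lambda(J)\lambda(N_s)$. An open set $O$ is the disjoint union of the maximal cylinders it contains, so $\lambda(J\cap O)=\lambda(J)\lambda(O)$. For $O\supseteq J$ this reads $\lambda(J)=\lambda(J)\lambda(O)$, and letting $\lambda(O)$ tend to $\lambda(J)$ gives $\lambda(J)=\lambda(J)^2$.
\end{proof}

\begin{lemma}\label{lem:full}
A set $A\subseteq2^\omega$ has $\lambda^*(A)=1$ if and only if it meets every compact set of positive measure. In that case $\lambda^*(A\cap B)=\lambda(B)$ for every Borel set $B$.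
\end{lemma}

\begin{proof}
If $A$ misses a compact set $K$, then $\lambda^*(A)\le1-\lambda(K)$; this gives one direction. Suppose that $A$ meets every compact set of positive measure, and so, by regularity, every Borel set of positive measure. Let $B,B'$ be Borel with $A\cap B\subseteq B'$. Then $B\setminus B'$ misses $A$, so it is null, and $\lambda(B')\ge\lambda(B)$. Thus $\lambda^*(A\cap B)\ge\lambda(B)$, and the reverse inequality holds because $A\cap B\subseteq B$. Taking $B=2^\omega$ gives $\lambda^*(A)=1$.
\end{proof}

A bijection $\rho:A\to A'$ between subsets of $2^\omega$ is \emph{tail-preserving} if $\rho(x)=^*x$ for all $x\in A$. For an invariant set $J$ we then have $x\in J\iff\rho(x)\in J$, so $\rho[J\cap A]=J\cap A'$.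

\begin{lemma}\label{lem:clopen}
\begin{enumerate}
\item[(a)] If $A,A'\subseteq2^\omega$ are clopen and $\lambda(A)=\lambda(A')$, there is a tail-preserving homeomorphism $\rho:A\to A'$.
\item[(b)] Let $O\subseteq 2^\omega$ be open and let $d\ge0$ be a dyadic rational. If $d<\lambda(O)$, or if $O$ is clopen and $d\le\lambda(O)$, then $O$ has a clopen subset of measure $d$.
\item[(c)] If $O\subseteq 2^\omega$ is open and $p\in O$, then $O\setminus\{p\}$ is not compact, and it is a disjoint union of infinitely many cylinders.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $L$ such that $A$ and $A'$ are unions of cylinders of length $L$; each consists of $2^L\lambda(A)$ of them. Match these cylinders bijectively, and map $N_s$ onto its partner $N_{s'}$ by replacing the initial segment $s$ with $s'$.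

(b) In both cases $O$ contains a clopen set $A$ with $\lambda(A)\ge d$: a finite union of maximal cylinders of $O$ in the first case, $O$ itself in the second. Take $L$ such that $A$ is a union of cylinders of length $L$ and $j=2^Ld$ is an integer, and keep $j$ of these cylinders.

(c) The point $p$ is not isolated, so $O\setminus\{p\}$ is not closed in $2^\omega$, hence not compact. It is open, so it is the disjoint union of its maximal cylinders, and a finite number of them would have compact union.
\end{proof}

One instance of (c) is used twice. The sets $D_n=\{x:\min x=n\}$ are cylinders of length $n+1$, and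
\begin{equation}\label{eq:D}
2^\omega\setminus\{\varnothing\}=\bigsqcup_{n\in\omega}D_n,\qquad\lambda(D_n)=2^{-n-1}.
\end{equation}

\section{Open sets of equal measure}\label{sec:equal}

To prove Theorem~\ref{thm:B}(a) we would like a tail-preserving homeomorphism from $U$ onto $U'$. This is too much to ask: $U=\{x:0\in x\}$ is compact, $U'=\bigcup_{n\ge1}D_n$ is not, and both have measure $\frac12$. The remedy is to remove from each set a point outside $\mathcal S$. This does not change the traces on $\mathcal S$ or the measures, and it makes both sets non-compact, so that no finite stage of an exhaustion by clopen sets uses up all of the measure.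

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a) Since $2^\omega\setminus\mathcal S$ is dense, pick $p\in U\setminus\mathcal S$ and $p'\in U'\setminus\mathcal S$, and let $V=U\setminus\{p\}$, $V'=U'\setminus\{p'\}$. Then $\lambda(V)=\lambda(V')$, $\mathcal S\cap V=\mathcal S\cap U$ and $\mathcal S\cap V'=\mathcal S\cap U'$. By Lemma~\ref{lem:clopen}(c), $V$ and $V'$ are not compact and are unions of sequences of cylinders $(A_i)_{i\in\omega}$ and $(A_i')_{i\in\omega}$.

We build increasing sequences of clopen sets $B_k\subseteq V$ and $B_k'\subseteq V'$ with $\lambda(B_k)=\lambda(B_k')$, and an increasing sequence of tail-preserving homeomorphisms $\rho_k:B_k\to B_k'$, such that $A_i\subseteq B_{2i+1}$ and $A_i'\subseteq B'_{2i+2}$. Start with $B_0=B_0'=\varnothing$. Let $k=2i$ and $A=A_i\setminus B_k$. The set $V\setminus(B_k\cup A)$ is open, and it is non-empty because $B_k\cup A$ is compact and $V$ is not. So it has positive measure, and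
\[
\lambda(A)<\lambda(V\setminus B_k)=\lambda(V'\setminus B_k').
\]
By Lemma~\ref{lem:clopen}(b) there is a clopen $A'\subseteq V'\setminus B_k'$ with $\lambda(A')=\lambda(A)$. Put $B_{k+1}=B_k\cup A$ and $B'_{k+1}=B'_k\cup A'$, and extend $\rho_k$ by a map $A\to A'$ from Lemma~\ref{lem:clopen}(a). For $k=2i+1$ do the same with the two sides exchanged, starting from $A'_i\setminus B'_k$.

The union $\rho$ of the $\rho_k$ is a tail-preserving bijection from $V$ onto $V'$. Both $\rho$ and $\rho^{-1}$ are continuous on each member of an open cover, so $\rho$ is a homeomorphism, and $\rho[\mathcal S\cap U]=\mathcal S\cap U'$ because $\mathcal S$ is invariant.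

(b) Write $r=\sum_{n\in b}2^{-n-1}$ with $b\subseteq\omega$ and let $U=\bigcup_{n\in b}D_n$. By \eqref{eq:D}, $\lambda(U)=r$. Since $\varnothing\notin\mathcal S$, the set $\mathcal S\setminus U=\mathcal S\cap\bigcup_{n\notin b}D_n$ is open in $\mathcal S$.
\end{proof}

The proof uses only that $\mathcal S$ is invariant and omits the finite sets. Closure under supersets plays no part here, nor in Section~\ref{sec:measurable}; it is the difficulty to be overcome in the next section.

\section{A semifilter that remembers measure}\label{sec:counter}

In this section we work in $\mathsf{ZFC}$.

\subsection{Reduction to continuum many maps}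

A transfinite construction of $\mathcal S$ must anticipate homeomorphisms between subsets of $\mathcal S$ before $\mathcal S$ exists. Lavrentiev's theorem replaces them by a list of $\mathfrak c$ maps fixed in advance.

\begin{theorem}[Lavrentiev]\label{thm:lav}
Let $A,B\subseteq2^\omega$ and let $h:A\to B$ be a homeomorphism. Then there are $G_\delta$ sets $\hat G\supseteq A$ and $\hat H\supseteq B$ and a homeomorphism $\hat g:\hat G\to\hat H$ extending $h$.
\end{theorem}

There are at most $\mathfrak c$ homeomorphisms between $G_\delta$ subsets of $2^\omega$: there are $\mathfrak c$ open sets, hence $\mathfrak c^{\aleph_0}=\mathfrak c$ many $G_\delta$ sets, and a continuous map on a given domain is determined by its values on a countable dense subset of it.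

Let $g:G\to H$ be a bijection between subsets of $2^\omega$. We say that $\mathcal S$ \emph{defeats} $g$ if for some $t\in G$ exactly one of $t$, $g(t)$ lies in $\mathcal S$; equivalently, $g[G\cap\mathcal S]\neq H\cap\mathcal S$. Call $g$ \emph{shrinking} if $G,H$ are $G_\delta$ sets, $g$ is a homeomorphism, and $\lambda(G)>\lambda(H)$.

\begin{lemma}\label{lem:reduction}
Let $\mathcal S\subseteq2^\omega$ satisfy $\lambda^*(\mathcal S)=1$ and defeat every shrinking map. Then homeomorphic relative $G_\delta$ subsets of $\mathcal S$ have the same outer measure.
\end{lemma}

\begin{proof}
Let $W=\mathcal S\cap G_0$ and $W'=\mathcal S\cap G_0'$ with $G_0,G_0'$ being $G_\delta$ in $2^\omega$, let $h:W\to W'$ be a homeomorphism, and let $\hat g:\hat G\to\hat H$ extend $h$ as in Theorem~\ref{thm:lav}. The sets $\hat G,\hat H$ may contain points of $\mathcal S$ outside $W,W'$, so we cut them down: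
\[
G=\hat G\cap G_0\cap\hat g^{-1}[G_0'],\qquad H=\hat g[G]=\hat g[\hat G\cap G_0]\cap G_0',\qquad g=\hat g\upharpoonright G.
\]
As $\hat g$ is a homeomorphism, $G$ is a relative $G_\delta$ subset of $\hat G$ and $H$ is a relative $G_\delta$ subset of $\hat H$, so both are $G_\delta$ in $2^\omega$. If $w\in W$, then $w\in\hat G\cap G_0$ and $\hat g(w)=h(w)\in G_0'$; so $W\subseteq G\subseteq G_0$, and $W'=h[W]\subseteq H\subseteq G_0'$. Therefore $G\cap\mathcal S=W$, $H\cap\mathcal S=W'$, and $g[G\cap\mathcal S]=H\cap\mathcal S$. So $\mathcal S$ defeats neither $g$ nor $g^{-1}$, neither map is shrinking, and $\lambda(G)=\lambda(H)$. By Lemma~\ref{lem:full}, $\lambda^*(W)=\lambda(G)=\lambda(H)=\lambda^*(W')$.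
\end{proof}

An invariant set can only defeat $g:G\to H$ at a point of
\[
M(g)=\{x\in G:g(x)\ne^*x\}.
\]
The hypothesis on measures is used once, to show that this set is large.

\begin{lemma}\label{lem:moved}
If $g:G\to H$ is shrinking, then $M(g)$ is a Borel set of positive measure.
\end{lemma}

\begin{proof}
For finite $e\subseteq\omega$ the set $G_e=\{x\in G:g(x)=x\triangle e\}$ is closed in $G$, hence Borel, and $G\setminus M(g)$ is the disjoint union of the countably many sets $G_e$. So $M(g)$ is Borel. The images $g[G_e]=\{x\triangle e:x\in G_e\}$ are Borel subsets of $H$, pairwise disjoint since $g$ is injective, and $\lambda(g[G_e])=\lambda(G_e)$. Hence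
\[
\lambda(G\setminus M(g))=\sum_e\lambda(G_e)=\sum_e\lambda(g[G_e])\le\lambda(H)<\lambda(G).\qedhere
\]
\end{proof}

\subsection{A test case and the difficulty}

The shift $\sigma$ of Example~\ref{ex:shift} is shrinking, from measure $1$ to measure $\frac12$. Here $\sigma(x)=^*x$ means that $x(n)=x(n+1)$ for all large $n$, so $M(\sigma)$ consists of all infinite, coinfinite sets. To defeat $\sigma$, put the set $a$ of odd numbers into $\mathcal S$ and keep $\sigma(a)$, the set of even numbers, out. In a semifilter this single decision has $\mathfrak c$ consequences: the cone $\{z:a\subseteq^*z\}$ is forced in, and the cone $\{z:z\subseteq^*\sigma(a)\}$ is forced out. The next shrinking map may be $\tau_a$ from Example~\ref{ex:filter}, which leaves $z\cap a$ unchanged and so cannot be defeated at a point of the first cone. At a later stage of a recursion of length $\mathfrak c$ there may be uncountably many cones of both kinds, and a cardinality argument no longer shows that an undecided point remains in a given set of positive measure.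

We avoid this by making all decisions on a set $T$ whose elements are pairwise $\subseteq^*$-incomparable and by disposing of the cones beforehand. The Cantor set splits into three invariant parts: the points strictly above some element of $T$, which we put in once and for all; the set $[T]$, where each class $[\{t\}]$ may be put in or left out independently of the others; and the remaining points, which we leave out. To defeat $\sigma$, pick $t\in T\cap M(\sigma)$ and look at $y=\sigma(t)$. If $y$ is in the first part, leave $t$ out. If $y$ is in the third part, put $t$ in. If $y=^*t'\in T$, then $t'\neq t$, and we put $t$ in and leave $t'$ out. Each stage now decides finitely many classes. What we need is that $T$ meets every Borel set of positive measure in $\mathfrak c$ points.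

\subsection{An antichain of full outer measure}

Such a $T$ cannot be measurable. Distinct elements of $T$ are not $=^*$-equivalent, so the translates of $T$ by finite sets are pairwise disjoint; if $T$ were measurable, these infinitely many disjoint sets of equal measure would force $\lambda(T)=0$. We build $T$ from ultrafilters.

A \emph{nonprincipal ultrafilter} on an infinite set $E$ is a family $\mathcal U$ of infinite subsets of $E$, closed under supersets and finite intersections, that contains exactly one of $y$, $E\setminus y$ for every $y\subseteq E$. These exist in $\mathsf{ZFC}$. They contain all cofinite subsets of $E$, so they are closed under $\subseteq^*$-supersets: if $y\in\mathcal U$ and $y\subseteq^*y'$, then $y'\supseteq y\cap(E\setminus(y\setminus y'))\in\mathcal U$.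

The idea is visible for a single coordinate $k$. Take disjoint infinite sets $E,E'$ with nonprincipal ultrafilters $\mathcal U,\mathcal U'$, and consider those $x$ for which
\[
k\in x\iff x\cap E\in\mathcal U\qquad\text{and}\qquad k\notin x\iff x\cap E'\in\mathcal U'.
\]
The relation $x\subseteq^*x'$ says nothing about the coordinate $k$, but it does pass membership in $\mathcal U$ and in $\mathcal U'$ from $x$ to $x'$. For two such sets, $k\in x$ therefore implies $k\in x'$ via $E$, and $k\notin x$ implies $k\notin x'$ via $E'$. The next lemma says that imposing such conditions costs no outer measure. For countably infinite $E$ we give $2^E$ its product measure; Section~\ref{sec:prelim} applies to $2^E$ through a bijection of $E$ with $\omega$.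

\begin{lemma}\label{lem:ultra}
Let $\mathcal U$ be a nonprincipal ultrafilter on a countably infinite set $E$. Then both $\mathcal U$ and $2^E\setminus\mathcal U$ meet every Borel set $B\subseteq2^E$ of positive measure.
\end{lemma}

\begin{proof}
Suppose $B\cap\mathcal U=\varnothing$. Since $\mathcal U$ is invariant, $[B]\cap\mathcal U=\varnothing$. The set $[B]$ is Borel, invariant and of positive measure, so it has measure $1$ by Lemma~\ref{lem:01}, and so has its image under complementation. Two sets of measure $1$ intersect, so there is $y$ with $y\in[B]$ and $E\setminus y\in[B]$. Then neither $y$ nor $E\setminus y$ is in $\mathcal U$, which is impossible. If $B\subseteq\mathcal U$, then $\{E\setminus y:y\in B\}$ is a Borel set of positive measure disjoint from $\mathcal U$, which we have just excluded.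
\end{proof}

To code all coordinates at once we need infinitely many blocks, arranged so that the coding is not circular. For $n\in\omega$ let
\[
E_n=\{2^n(2i+1)-1:i\in\omega\}.
\]
Every positive integer is uniquely a power of $2$ times an odd number, so these infinite sets partition $\omega$; for instance $E_0=\{0,2,4,\dots\}$, $E_1=\{1,5,9,\dots\}$, $E_2=\{3,11,19,\dots\}$. Since $\min E_j=2^j-1\ge j$,
\begin{equation}\label{eq:order}
k\in E_j\implies j\le k.
\end{equation}
For each $n\ge1$ fix a nonprincipal ultrafilter $\mathcal U_n$ on $E_n$, and let $T$ be the set of all $x\subseteq\omega$ such that for every $k\in\omega$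
\begin{equation}\label{eq:T}
k\in x\iff x\cap E_{2k+1}\in\mathcal U_{2k+1}\qquad\text{and}\qquad k\notin x\iff x\cap E_{2k+2}\in\mathcal U_{2k+2}.
\end{equation}
Each block $E_n$ with $n\ge1$ carries one condition, about a coordinate $k<n$, which by \eqref{eq:order} lies in an earlier block. The block $E_0$ carries none; it will supply $\mathfrak c$ different elements.

\begin{lemma}\label{lem:anti}
If $x,x'\in T$ and $x\subseteq^*x'$, then $x=x'$.
\end{lemma}

\begin{proof}
For $n\ge1$ we have $x\cap E_n\subseteq^*x'\cap E_n$, so $x\cap E_n\in\mathcal U_n$ implies $x'\cap E_n\in\mathcal U_n$. By \eqref{eq:T}, the case $n=2k+1$ says that $k\in x$ implies $k\in x'$, and the case $n=2k+2$ says that $k\notin x$ implies $k\notin x'$.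
\end{proof}

\begin{lemma}\label{lem:large}
$|T\cap B|=\mathfrak c$ for every Borel set $B\subseteq2^\omega$ with $\lambda(B)>0$.
\end{lemma}

\begin{proof}
We use two textbook facts. First, the following form of Fubini's theorem: if $\omega_1,\omega_2$ are disjoint countably infinite sets and $K\subseteq2^{\omega_1\cup\omega_2}$ is Borel of positive measure, then the set of $y\subseteq\omega_1$ whose section $\{z\subseteq\omega_2:y\cup z\in K\}$ has positive measure is a Borel subset of $2^{\omega_1}$ of positive measure. Second, a Borel set of positive measure has cardinality $\mathfrak c$: it contains a compact set of positive measure, which is uncountable because points are null, and an uncountable compact metrizable space has cardinality $\mathfrak c$.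

By regularity we may assume that $B=K$ is compact. Call $(x_0,\dots,x_{n-1})$ with $x_j\subseteq E_j$ \emph{good} if the section
\[
\Big\{z\subseteq\bigcup_{m\ge n}E_m:\ x_0\cup\dots\cup x_{n-1}\cup z\in K\Big\}
\]
has positive measure. The empty sequence is good. If $(x_0,\dots,x_{n-1})$ is good, Fubini's theorem applied to its section, which is compact, shows that
\[
\Gamma=\{y\subseteq E_n:(x_0,\dots,x_{n-1},y)\text{ is good}\}
\]
is Borel of positive measure in $2^{E_n}$. For $n=0$ this gives $\mathfrak c$ many good $(x_0)$, and it suffices to find for each of them an $x\in T\cap K$ with $x\cap E_0=x_0$.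

Let $n\ge1$ and let $(x_0,\dots,x_{n-1})$ be good. Write $n=2k+1$ or $n=2k+2$. Then $k<n$, and by \eqref{eq:order} $k\in E_j$ for some $j<n$, so whether $k$ will belong to $x$ is already determined by $x_j$. The condition in \eqref{eq:T} for the block $E_n$ thus reads either $x_n\in\mathcal U_n$ or $x_n\notin\mathcal U_n$, and by Lemma~\ref{lem:ultra} some $x_n\in\Gamma$ satisfies it. In the end let $x=\bigcup_nx_n$. All conditions in \eqref{eq:T} hold, so $x\in T$. For each $n$ the section at $(x_0,\dots,x_n)$ is non-empty, so some point of $K$ agrees with $x$ on $E_0\cup\dots\cup E_n$. Every finite set of coordinates lies in such a union and $K$ is closed, so $x\in K$.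
\end{proof}

\subsection{Semifilters with prescribed trace on the antichain}

Let
\[
\mathcal S_0=\{z\subseteq\omega:\text{there is }t\in T\text{ with }t\subseteq^*z\text{ and }t\neq^*z\},
\]
an invariant set, and for $X\subseteq T$ let $\mathcal S_X=\mathcal S_0\cup[X]$.

\begin{lemma}\label{lem:SX}
$\mathcal S_0\cap[T]=\varnothing$. For every $X\subseteq T$, the set $\mathcal S_X$ is a semifilter and $\mathcal S_X\cap T=X$.
\end{lemma}

\begin{proof}
Let $z=^*t\in T$. If $t'\in T$ and $t'\subseteq^*z$, then $t'\subseteq^*t$, so $t'=t$ by Lemma~\ref{lem:anti} and $t'=^*z$. Hence $z\notin\mathcal S_0$, which proves the first claim. It follows that $\mathcal S_X\cap T=[X]\cap T$, and $[X]\cap T=X$ by Lemma~\ref{lem:anti}.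

A finite set is almost contained in every set and a cofinite set almost contains every set. As $|T|\ge2$ by Lemma~\ref{lem:large}, Lemma~\ref{lem:anti} shows that no element of $T$ is finite or cofinite. Hence $\omega\in\mathcal S_0$; and $\varnothing\notin\mathcal S_X$, because every element of $\mathcal S_X$ almost contains an element of $T$.

Let $z\in\mathcal S_X$ and $z\subseteq^*w$. Take $t\in T$ with $t\subseteq^*z$; then $t\subseteq^*w$. If $w\ne^*t$, then $w\in\mathcal S_0$. If $w=^*t$, then $t\subseteq^*z\subseteq^*t$, so $z\in[T]$ and $z\notin\mathcal S_0$; thus $z\in[X]$, and $w=^*z$ gives $w\in[X]$.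
\end{proof}

\subsection{The recursion}

A \emph{task} is either a compact set $K\subseteq2^\omega$ of positive measure or a shrinking map $g$. There are at most $\mathfrak c$ tasks; list them in a sequence of length $\mathfrak c$, with repetitions if necessary. By recursion we place elements of $T$ into three sets $X^+$ (in), $X^-$ (out) and $X^0$ (free), at most three elements per stage, never placing an element twice. At a stage $\alpha<\mathfrak c$ let $P$ be the set of elements placed earlier. Then $|P|\le|\alpha|\cdot3<\mathfrak c$ and $|[P]|\le|P|\cdot\aleph_0<\mathfrak c$.

\emph{The task is a compact set $K$.} By Lemma~\ref{lem:large} choose $t\in(T\cap K)\setminus P$ and put $t$ into $X^+$.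

\emph{The task is a shrinking map $g$.} By Lemmas~\ref{lem:moved} and~\ref{lem:large}, $|T\cap M(g)|=\mathfrak c$. As $g$ is injective, fewer than $\mathfrak c$ points are mapped into $[P]$. So there is $t\in T\cap M(g)$ with $t\notin P$ and $y=g(t)\notin[P]$. By Lemma~\ref{lem:SX} exactly one of the following cases occurs.
\begin{enumerate}
\item[(i)] $y\in\mathcal S_0$. Put $t$ into $X^-$.
\item[(ii)] $y=^*t'$ for some $t'\in T$. Then $t'\ne t$ because $t\in M(g)$, and $t'\notin P$ because $y\notin[P]$. Put $t$ into $X^+$ and $t'$ into $X^-$.
\item[(iii)] $y\notin\mathcal S_0\cup[T]$. Put $t$ into $X^+$.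
\end{enumerate}

At the end of either kind of stage, put into $X^0$ one element of $T$ that has not been placed yet; there is one since $|T|=\mathfrak c$. The resulting sets $X^+,X^-,X^0$ are pairwise disjoint and $|X^0|=\mathfrak c$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $Z\subseteq X^0$ be arbitrary, $X=X^+\cup Z$ and $\mathcal S=\mathcal S_X$. By Lemma~\ref{lem:SX}, $\mathcal S$ is a semifilter with $\mathcal S\cap T=X$; so $X^+\subseteq\mathcal S$ and $X^-\cap\mathcal S=\varnothing$.

The set $X^+$ meets every compact set of positive measure, so $\lambda^*(\mathcal S)=1$ by Lemma~\ref{lem:full}. Let $g$ be shrinking and let $t$ and $y=g(t)$ come from a stage devoted to $g$. In case (i), $t\notin\mathcal S$ and $y\in\mathcal S_0\subseteq\mathcal S$. In case (ii), $t\in\mathcal S$ and $t'\notin\mathcal S$, so $y\notin\mathcal S$ by invariance. In case (iii), $t\in\mathcal S$ and $y\notin\mathcal S$, because $\mathcal S\subseteq\mathcal S_0\cup[T]$. So $\mathcal S$ defeats $g$, and Lemma~\ref{lem:reduction} gives the first assertion of the theorem.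

The subspace $\{x\in\mathcal S:0\in x\}$ is clopen in $\mathcal S$, contains $\omega$, and has outer measure $\frac12$ by Lemma~\ref{lem:full}, while $\lambda^*(\mathcal S)=1$. So it is not homeomorphic to $\mathcal S$.

Different sets $Z\subseteq X^0$ give different semifilters, because $\mathcal S\cap X^0=Z$; this yields $2^{\mathfrak c}$ semifilters with the stated properties. If $A,B\subseteq2^\omega$ are homeomorphic, then $B=\hat g[A]$ for a homeomorphism $\hat g$ between $G_\delta$ sets, by Theorem~\ref{thm:lav}. So each homeomorphism type contains at most $\mathfrak c$ subsets of $2^\omega$. If our semifilters fell into $\kappa<2^{\mathfrak c}$ types, there would be at most $\kappa\cdot\mathfrak c<2^{\mathfrak c}$ of them. Hence there are $2^{\mathfrak c}$ types.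
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:types}]
A non-empty open subspace of $\mathcal S$ has the form $W=\mathcal S\cap U$ with $U\subseteq2^\omega$ non-empty and open. It is a relative $G_\delta$ set, and $\lambda^*(W)=\lambda(U)\in(0,1]$ by Lemma~\ref{lem:full}. If two such subspaces are homeomorphic, they have equal outer measure by Theorem~\ref{thm:A}; if they have equal outer measure, they are homeomorphic by Theorem~\ref{thm:B}(a). By Theorem~\ref{thm:B}(b) every $r\in(0,1]$ is the outer measure of a clopen subspace, which is non-empty since $r>0$.
\end{proof}

\section{Measurable semifilters}\label{sec:measurable}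

We return to $\mathsf{ZF}+\mathsf{DC}$. By the 0--1 law, a measurable semifilter or its complement is an invariant null set, and a bijection that respects a set respects its complement. The heart of Theorem~\ref{thm:C} is therefore the following statement.

\begin{proposition}\label{prop:null}
Let $J\subseteq2^\omega$ be invariant with $\lambda(J)=0$, and let $C\subseteq2^\omega$ be non-empty and clopen. Then there is a homeomorphism $g:C\to2^\omega$ with $g[J\cap C]=J$.
\end{proposition}

Take $C=\{x:0\in x\}$, so that $g$ has to carry measure $\frac12$ onto measure $1$. For the null cone $J=\{z:a\subseteq^*z\}$ with $a$ the set of odd numbers, the inverse of $\tau_a$ does this. For general $J$ we know only that tail-preserving maps respect $J$, and these cannot stretch. But $J$ can be covered cheaply: choose open sets $Q\supseteq J\cap C$ in $C$ and $Q'\supseteq J$ in $2^\omega$ with $\lambda(Q)+\lambda(Q')<\frac12$. Take large clopen parts $B\subseteq Q$ and $B'\subseteq Q'$. They may have different measures, so we pad them: $C$ has room, next to $B$, for a clopen set $R$ of measure $\lambda(B')$, and $2^\omega$ has room, next to $B'$, for a clopen set $R'$ of measure $\lambda(B)$.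 Now $B\cup R$ and $B'\cup R'$ have equal measure and are matched by a tail-preserving map. What is left on the two sides still has different measures, but it contains very little of $Q$ and $Q'$. We cut both remainders into two smaller pieces, pair them off and repeat. The points that are never matched lie outside $Q$ and $Q'$, hence outside $J$; all the stretching happens there. The inequality to be preserved says that in each pair of pieces the padding fits on both sides.

\begin{proof}[Proof of Proposition~\ref{prop:null}]
\emph{The covers.} By regularity choose open sets $O,O'$ with $J\cap C\subseteq O\subseteq C$, $J\subseteq O'$ and $\lambda(O)+\lambda(O')<\lambda(C)$. A piece that lies in the cover up to a null set has no room for padding, so we enlarge the covers to absorb such pieces. Let $Q$ be the union of all cylinders $D\subseteq C$ with $\lambda(D\setminus O)=0$, and $Q'$ the union of all cylinders $D\subseteq 2^\omega$ with $\lambda(D\setminus O')=0$. These are open sets with $O\subseteq Q\subseteq C$ and $O'\subseteq Q'$, and $Q\setminus O$, $Q'\setminus O'$ are countable unions of null sets. So $\lambda(Q)+\lambda(Q')<\lambda(C)$, and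
\begin{equation}\label{eq:dichotomy}
\text{every clopen }D\subseteq C\text{ satisfies }D\subseteq Q\text{ or }\lambda(D\setminus Q)>0,
\end{equation}
because $\lambda(D\setminus Q)=0$ gives $\lambda(D\setminus O)=0$, which places every cylinder contained in $D$ inside $Q$. The same argument gives \eqref{eq:dichotomy} for $Q'$ and clopen $D\subseteq2^\omega$. Let $Q_n$ be the union of the cylinders of length at most $n$ contained in $Q$, and define $Q_n'$ from $Q'$ in the same way. These sets are clopen, $Q=\bigcup_nQ_n$ and $Q'=\bigcup_nQ'_n$.

\emph{The scheme.} By recursion on $|s|$ we construct, for $s\in2^{<\omega}$, clopen sets $U_s,F_s\subseteq C$ and $U_s',F_s'\subseteq2^\omega$ with $U_\varnothing=C$ and $U'_\varnothing=2^\omega$ such that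
\begin{enumerate}
\item[(1)] $U_s=F_s\sqcup U_{s0}\sqcup U_{s1}$ and $U'_s=F'_s\sqcup U'_{s0}\sqcup U'_{s1}$;
\item[(2)] $\lambda(F_s)=\lambda(F_s')$;
\item[(3)] $U_s\cap Q_{|s|}\subseteq F_s$ and $U'_s\cap Q'_{|s|}\subseteq F'_s$;
\item[(4)] each of $U_s$, $U'_s$ is contained in a cylinder of length $|s|$;
\item[(5)] $\lambda(Q\cap U_s)+\lambda(Q'\cap U'_s)<\min\{\lambda(U_s),\lambda(U'_s)\}$.
\end{enumerate}
Conditions (4) and (5) hold for $s=\varnothing$. Note that (5) makes $U_s$ and $U'_s$ non-empty; $F_s$ and $F'_s$ may be empty.

\emph{The step.} Let $|s|=n$, let $U=U_s$ and $U'=U'_s$ satisfy (4) and (5), and let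
\[
\eta=\min\{\lambda(U),\lambda(U')\}-\lambda(Q\cap U)-\lambda(Q'\cap U')>0.
\]
We first partition $U$ into clopen sets $I,P_0,P_1$ such that $I\subseteq Q$, each $P_j$ lies in a cylinder of length $n+1$, and $\lambda(P_j\setminus Q)>0$. Let $U\subseteq N_u$ with $|u|=n$ and consider the halves $U\cap N_{u0}$ and $U\cap N_{u1}$. They are not both contained in $Q$, since $\lambda(Q\cap U)<\lambda(U)$. If neither is, let $P_0,P_1$ be the halves and $I=\varnothing$, and apply \eqref{eq:dichotomy}. Otherwise let $I$ be the half contained in $Q$ and $P$ the other half, so $\lambda(P\setminus Q)>0$. Take $L$ such that $P$ is a union of cylinders of length $L$ and $2^{-L}<\lambda(P\setminus Q)$. At least two of these cylinders have positive measure outside $Q$, since one cylinder cannot carry all of $\lambda(P\setminus Q)$; let $P_0$ be one of them and $P_1=P\setminus P_0$. The same construction with $U',Q'$ gives $I',P_0',P_1'$.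

Let $\delta$ be a power of $\frac12$ with
\[
4\delta\le\min\{\eta,\ \lambda(P_0\setminus Q),\ \lambda(P_1\setminus Q),\ \lambda(P_0'\setminus Q'),\ \lambda(P_1'\setminus Q')\}.
\]
The open set $Q\cap U$ is the increasing union of the clopen sets $Q_m\cap U$, and $Q'\cap U'$ is the increasing union of the sets $Q'_m\cap U'$. So there are clopen sets $B,B'$ with
\begin{align*}
I\cup(U\cap Q_n)&\subseteq B\subseteq Q\cap U, & \lambda\big((Q\cap U)\setminus B\big)&<\delta,\\
I'\cup(U'\cap Q'_n)&\subseteq B'\subseteq Q'\cap U', & \lambda\big((Q'\cap U')\setminus B'\big)&<\delta.
\end{align*}
Before padding we reserve some measure in each $P_j$, so that the padding does not exhaust it. The set $P_j\setminus B$ is clopen and $\lambda(P_j\setminus B)\ge\lambda(P_j\setminus Q)\ge2\delta$, so by Lemma~\ref{lem:clopen}(b) there is a clopen $Y_j\subseteq P_j\setminus B$ with $\lambda(Y_j)=2\delta$. By the definition of $\eta$ we have $\lambda(U)-\lambda(Q\cap U)\ge\eta+\lambda(Q'\cap U')$, and therefore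
\[
\lambda\big(U\setminus(B\cup Y_0\cup Y_1)\big)\ge\lambda(U)-\lambda(Q\cap U)-4\delta\ge\eta-4\delta+\lambda(Q'\cap U')\ge\lambda(B').
\]
By Lemma~\ref{lem:clopen}(b) there is a clopen $R\subseteq U\setminus(B\cup Y_0\cup Y_1)$ with $\lambda(R)=\lambda(B')$. The hypotheses are symmetric in the two sides, so we also obtain clopen sets $Y'_j\subseteq P'_j\setminus B'$ with $\lambda(Y'_j)=2\delta$ and $R'\subseteq U'\setminus(B'\cup Y_0'\cup Y_1')$ with $\lambda(R')=\lambda(B)$. Put
\[
F_s=B\cup R,\qquad F'_s=B'\cup R',\qquad U_{sj}=P_j\setminus F_s,\qquad U'_{sj}=P'_j\setminus F'_s\qquad(j=0,1).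
\]
Condition (1) holds because $I\subseteq B$ and $I'\subseteq B'$. Both $F_s$ and $F'_s$ have measure $\lambda(B)+\lambda(B')$, which is (2). Condition (3) holds by the choice of $B,B'$, and (4) for $sj$ by the choice of $P_j,P'_j$. Finally $U_{sj}$ misses $B$ and contains $Y_j$, and $U'_{sj}$ misses $B'$ and contains $Y'_j$, so
\[
\lambda(Q\cap U_{sj})+\lambda(Q'\cap U'_{sj})<\delta+\delta\le\min\{\lambda(U_{sj}),\lambda(U'_{sj})\},
\]
which is (5) for $sj$. All choices are made among the countably many clopen sets, and we may always take the first suitable one in a fixed enumeration.

\emph{The map.} By (1) and induction, for every $n$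
\begin{equation}\label{eq:levels}
C=\bigsqcup_{|s|<n}F_s\ \sqcup\bigsqcup_{|s|=n}U_s .
\end{equation}
For $z\in2^\omega$ the sets $U_{z\upharpoonright n}$ are non-empty, compact, decreasing and contained in cylinders of length $n$, so their intersection is a single point $p_z$. By \eqref{eq:levels}, the points $p_z$ are pairwise distinct and lie in no $F_s$, the sets $F_s$ are pairwise disjoint, and a point in no $F_s$ lies in $U_{s_n}$ for a unique $s_n$ of each length $n$; these $s_n$ extend one another, so the point is $p_z$ for $z=\bigcup_ns_n$. Thus $C$ is the disjoint union of the sets $F_s$ and the points $p_z$. The same argument presents $2^\omega$ as the disjoint union of the sets $F'_s$ and points $p'_z$, where $\{p'_z\}=\bigcap_nU'_{z\upharpoonright n}$.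

By (2) and Lemma~\ref{lem:clopen}(a), fix tail-preserving homeomorphisms $\rho_s:F_s\to F'_s$. Let $g=\rho_s$ on $F_s$ and $g(p_z)=p'_z$. Then $g$ is a bijection from $C$ onto $2^\omega$, continuous at the points of the clopen sets $F_s$. The set $U_s$ consists of the $F_{s'}$ with $s'\supseteq s$ and the $p_z$ with $z\supset s$, so $g[U_s]\subseteq U'_s$. Hence $g$ maps the neighborhood $U_{z\upharpoonright n}$ of $p_z$ into the cylinder of length $n$ around $p'_z$, and $g$ is continuous at $p_z$. A continuous bijection between compact metrizable spaces is a homeomorphism.

If $p_z$ were in $Q$, then $p_z\in Q_n\cap U_{z\upharpoonright n}\subseteq F_{z\upharpoonright n}$ for some $n$ by (3), which is false. So $p_z\notin Q\supseteq J\cap C$, and by the second half of (3), $p'_z\notin Q'\supseteq J$. For $x\in F_s$ we have $g(x)=^*x$. In all cases $x\in J\iff g(x)\in J$, so $g[J\cap C]=J$.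
\end{proof}

Both hypotheses on $J$ are needed. Invariance is used for the maps $\rho_s$; without it the proposition fails when $J$ is a single point outside $C$. Nullity is used for the covers; without it the proposition fails for $J=\mathcal S$ as in Theorem~\ref{thm:A} and $C=\{x:0\in x\}$.

The proposition handles traces of clopen subsets of $2^\omega$. A clopen subspace of $\mathcal S$ need not be of this form, as Theorem~\ref{thm:B}(b) shows for non-dyadic $r$ when $\lambda(\mathcal S)=1$, so we cut it into infinitely many such traces and cut $\mathcal S$ in the same way.

\begin{proof}[Proof of Theorem~\ref{thm:C}]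
Let $\mathcal S$ be a measurable semifilter. By Lemma~\ref{lem:01}, $\mathcal S$ or $2^\omega\setminus\mathcal S$ is an invariant null set $J$. For non-empty clopen $C\subseteq2^\omega$, the homeomorphism $g$ of Proposition~\ref{prop:null} maps $C\cap J$ onto $J$ and $C\setminus J$ onto $2^\omega\setminus J$. In either case $\mathcal S\cap C$ is homeomorphic to $\mathcal S$.

Let $W$ be a non-empty clopen subspace of $\mathcal S$, and write $W=\mathcal S\cap U$ with $U$ open in $2^\omega$. Pick $p\in U\setminus\mathcal S$ and, by Lemma~\ref{lem:clopen}(c), write $U\setminus\{p\}=\bigsqcup_{n\in\omega}C_n$ with cylinders $C_n$. Since $p\notin\mathcal S$ and $\varnothing\notin\mathcal S$, we get from \eqref{eq:D}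
\[
W=\bigsqcup_{n\in\omega}(\mathcal S\cap C_n),\qquad\mathcal S=\bigsqcup_{n\in\omega}(\mathcal S\cap D_n),
\]
and all pieces are open in $\mathcal S$ and homeomorphic to $\mathcal S$. By countable choice fix homeomorphisms $\mathcal S\cap C_n\to\mathcal S\cap D_n$. Their union is a homeomorphism of $W$ onto $\mathcal S$. As $\mathcal S$ is zero-dimensional, it is strongly homogeneous.

For the last assertion, recall that a subset of $2^\omega$ is \emph{analytic} if it is empty or a continuous image of $\omega^\omega$, and \emph{coanalytic} if its complement is analytic. It is a standard theorem, provable in $\mathsf{ZF}+\mathsf{DC}$, that such sets are measurable.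
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:solovay}]
Under the hypothesis, Solovay \cite{Solovay} gives a model of $\mathsf{ZF}+\mathsf{DC}$ in which all sets of reals are Lebesgue measurable. In this model every $A\subseteq2^\omega$ is $\lambda$-measurable. Indeed, the continuous map $\varphi(x)=\sum_{n\in x}2^{-n-1}$ carries $\lambda$ to Lebesgue measure on $[0,1]$, so $\varphi^{-1}[\varphi[A]]$ is $\lambda$-measurable; and $\varphi$ is injective on the sets that are neither finite nor cofinite, and identifies none of them with any other point, so $\varphi^{-1}[\varphi[A]]\setminus A$ is countable. By Theorem~\ref{thm:C} every semifilter in the model is strongly homogeneous.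
\end{proof}

\begin{thebibliography}{9}

\bibitem{Medini}
Andrea Medini, \emph{A complete classification of the zero-dimensional homogeneous spaces under determinacy}, arXiv:2312.10735 (2023).

\bibitem{Solovay}
Solovay, Ann. of Math. 92 (1970).

\end{thebibliography}
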